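\title{Reversing permutations and the minors of orthogonal matrices}

\begin{abstract}
Two permutations of $[n]$, written as words, are reversing if some two positions carry the same two letters in opposite orders. We prove K\"orner's conjecture that a family of pairwise reversing permutations has at most exponential size: for $n\ge 3$ it has at most $2^{n-2}$ members, and this bound is attained for $n=3,4,5$. The proof sends a permutation to the vector of even-order minors of its matrix in the standard representation; reversing permutations go to orthogonal vectors, and Bessel's inequality bounds their number. The argument applies to all families whose quotients have a cycle of even length, where it is sharp for infinitely many $n$, and it gives bounds for families of perfect matchings of $K_{2m}$.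
\end{abstract}

\section{Introduction}\label{sec:intro}

Write a permutation $\pi$ of $[n]=\{1,\dots,n\}$ as the word $\pi(1)\pi(2)\cdots\pi(n)$. Two permutations $\pi_1,\pi_2$ of $[n]$ are \emph{reversing} if there are positions $i\ne j$ and letters $a,b$ with
\[
\pi_1(i)=\pi_2(j)=a,\qquad \pi_1(j)=\pi_2(i)=b .
\]
For example, $2143$ and $3412$ are reversing, since positions $1$ and $4$ carry $2,3$ in the first word and $3,2$ in the second, while $123$ and $231$ are not. Let $RP(n)$ be the maximum number of pairwise reversing permutations of $[n]$. Thus $RP(1)=1$ and $RP(2)=2$.

The function $RP$ grows at least exponentially. Start from $12\cdots n$ and decide, for each of the pairs $\{1,2\},\{3,4\},\dots$, whether to swap it; two different outcomes reverse any pair on which the decisions differ, so $RP(n)\ge 2^{\lfloor n/2\rfloor}$. The trivial upper bound is $n!$. The following conjecture of K\"orner, which we take from the paper of Harcos and Solt\'esz \cite{HS}, says that the exponential order is the true one.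

\begin{quote}
\textbf{Conjecture} (K\"orner). \emph{There is a constant $C>0$ such that $RP(n)\le C^n$.}
\end{quote}

The problem becomes more transparent in the group $S_n$, with product $(gh)(i)=g(h(i))$. We count fixed points as cycles of length $1$, call a cycle \emph{even} if its length is even, and call the elements $g^{-1}h$, for distinct $g,h\in A$, the \emph{quotients} of a family $A\subseteq S_n$.

\begin{lemma}\label{lem:quotient}
Two permutations $\pi_1,\pi_2\in S_n$ are reversing if and only if $\sigma=\pi_1^{-1}\pi_2$ has a $2$-cycle.
\end{lemma}

\begin{proof}
For $i\neq j$, the equations $\pi_2(j)=\pi_1(i)$ and $\pi_2(i)=\pi_1(j)$ say that $\sigma(j)=i$ and $\sigma(i)=j$.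
\end{proof}

So $RP(n)$ is the largest size of a family all of whose quotients have a $2$-cycle. With $1$-cycles in place of $2$-cycles no exponential bound holds: the stabilizer of a point has $(n-1)!$ elements, and all its quotients have a fixed point. To guess what happens for $2$-cycles, consider again a subgroup $A$; its quotients are its non-identity elements. If an odd prime $p$ divides $|A|$, then $A$ has an element of order $p$ by Cauchy's theorem, and all its cycles have length $1$ or $p$. So if all quotients have an even cycle, $|A|$ is a power of $2$ dividing $n!$. By Legendre's formula the exponent of $2$ in $n!$ is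
\begin{equation}\label{eq:legendre}
\lfloor n/2\rfloor+\lfloor n/4\rfloor+\lfloor n/8\rfloor+\cdots\ \le\ n-1,
\end{equation}
because the sum is an integer smaller than $\sum_{i\ge1}n/2^i=n$. Hence $|A|\le 2^{n-1}$. This suggests that the conjecture holds with $C=2$, and that the parity of the cycle matters more than its length. Both guesses are correct, for arbitrary families.

\begin{theorem}\label{thm:korner}
For all $n\ge 3$ we have $RP(n)\le 2^{n-2}$. Consequently $RP(n)\le 2^n$ for every $n\ge 1$, and K\"orner's conjecture holds with $C=2$.
\end{theorem}

\begin{theorem}\label{thm:even}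
Let $n\ge2$ and $A\subseteq S_n$.
\begin{itemize}
\item[(a)] If $g^{-1}h$ has an even cycle for all distinct $g,h\in A$, then $|A|\le 2^{n-1}$.
\item[(b)] If, in addition, no $g^{-1}h$ with $g\ne h$ in $A$ is an $n$-cycle, then $|A|\le 2^{n-2}$.
\end{itemize}
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:korner} from Theorem~\ref{thm:even}]
Let $n\ge 3$. A permutation of $[n]$ with a $2$-cycle has an even cycle and is not an $n$-cycle. By Lemma~\ref{lem:quotient}, part (b) applies to every family of pairwise reversing permutations. The values $RP(1)=1$ and $RP(2)=2$ complete the bound $RP(n)\le2^n$.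
\end{proof}

Section~\ref{sec:small} works out the method for $n=3$ and $n=4$. Section~\ref{sec:minors} proves a bound for families of orthogonal matrices, from which Theorem~\ref{thm:even} follows in Section~\ref{sec:proof}. Section~\ref{sec:sharp} determines $RP(3)$, $RP(4)$, $RP(5)$, locates the growth rate of $RP$ in $[8^{1/5},2]$, and shows that both bounds of Theorem~\ref{thm:even} are attained for infinitely many $n$. Section~\ref{sec:match} transfers the bounds to perfect matchings of $K_{2m}$.

\section{Three and four letters}\label{sec:small}

A family that is not a group has no elements of prescribed order, so the argument for subgroups must be replaced. We turn the condition on pairs into orthogonality of vectors and count the vectors as follows.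

\begin{lemma}\label{lem:bessel}
Let $v_1,\dots,v_N$ be pairwise orthogonal vectors in a Euclidean space with $\|v_i\|^2=D$ for all $i$. Suppose there is a unit vector $u$ with $\langle u,v_i\rangle=1$ for all $i$. Then $N\le D$.
\end{lemma}

\begin{proof}
The $v_i$ are nonzero, so the vectors $v_i/\sqrt D$ are orthonormal, and Bessel's inequality gives
$1=\|u\|^2\ge\sum_{i}\langle u,v_i\rangle^2/D=N/D$.
\end{proof}

We therefore look for a map $\Phi$ from $S_n$ to some $\mathbb R^M$ whose first coordinate is always $1$, and a function $\psi$ on $S_n$ such that
\begin{equation}\label{eq:kernel}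
\langle\Phi(g),\Phi(h)\rangle=\psi(g^{-1}h),\qquad \psi(\sigma)=0\ \text{ whenever $\sigma$ has a $2$-cycle.}
\end{equation}
With $u$ the first coordinate vector, Lemma~\ref{lem:bessel} then gives $RP(n)\le\psi(\mathrm{id})$.

\emph{The case $n=3$.} A permutation of $[3]$ with a $2$-cycle is a transposition, hence odd. Put $\Phi(g)=(1,\operatorname{sgn}g)$. Then \eqref{eq:kernel} holds with $\psi=1+\operatorname{sgn}$, and $RP(3)\le 2$. This is the remark that two of any three permutations have the same parity.

\emph{The case $n=4$.} Now a permutation with a $2$-cycle is a transposition, which is odd, or a double transposition, which is even, and the sign alone does not suffice. We need a matrix representation. For any $n\ge2$ let $P_g$ be the permutation matrix of $g\in S_n$, given by $P_ge_i=e_{g(i)}$; it is orthogonal, and $P_gP_h=P_{gh}$. Each $P_g$ fixes $\mathbf 1=(1,\dots,1)$, so it preserves the hyperplane $U=\mathbf 1^{\perp}$ of vectors with coordinate sum $0$. Fix an orthonormal basis of $U$ and let $\rho(g)$ be the matrix of $P_g|_U$ in it. This is the \emph{standard representation}: the $\rho(g)$ are orthogonal matrices of size $n-1$, and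
\begin{equation}\label{eq:rho}
\rho(g)^{T}\rho(h)=\rho(g)^{-1}\rho(h)=\rho(g^{-1}h).
\end{equation}
Since $P_g$ is the identity on the line $\mathbb R\mathbf 1$, we have $\det\rho(g)=\det P_g=\operatorname{sgn}g$ and $\operatorname{tr}\rho(g)=\operatorname{tr}P_g-1=\operatorname{fix}(g)-1$, where $\operatorname{fix}(g)$ is the number of fixed points.

For $n=4$ let $\Phi(g)\in\mathbb R^{10}$ consist of a $1$ followed by the nine entries of $\operatorname{sgn}(g)\rho(g)$. As $\sum_{i,j}s_{ij}t_{ij}=\operatorname{tr}(S^TT)$, equation \eqref{eq:rho} gives $\langle\Phi(g),\Phi(h)\rangle=\psi(g^{-1}h)$ with $\psi(\sigma)=1+\operatorname{sgn}(\sigma)\bigl(\operatorname{fix}(\sigma)-1\bigr)$. The values are: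
\[
\begin{array}{c|ccccc}
\text{cycle lengths of }\sigma & 1,1,1,1 & 2,1,1 & 2,2 & 3,1 & 4\\ \hline
\operatorname{sgn}\sigma & + & - & + & + & -\\
\operatorname{fix}(\sigma)-1 & 3 & 1 & -1 & 0 & -1\\
\psi(\sigma) & 4 & 0 & 0 & 1 & 2
\end{array}
\]
So \eqref{eq:kernel} holds and $RP(4)\le 4$. Two features persist for all $n$. First, counting orthogonal vectors by the dimension would give only the bound $10$; the common coordinate $1$ improves it to $4$. Second, $\psi$ does not vanish on $4$-cycles, although they are even cycles; this is the exception in Theorem~\ref{thm:even}(b).

\section{Orthogonal matrices whose quotients have eigenvalue $-1$}\label{sec:minors}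

For general $n$ we need a function that vanishes on all permutations with a $2$-cycle, whatever their other cycles are. If $(i\,j)$ is a $2$-cycle of $\sigma$, then $P_\sigma$ sends $e_i-e_j\in U$ to its negative. So $-1$ is an eigenvalue of $\rho(\sigma)$, and the natural candidate is $\psi(\sigma)=\det(I+\rho(\sigma))$. By \eqref{eq:rho}, the difficulty is to write $\det(I+S^TT)$ as an inner product of a vector depending on $S$ with a vector depending on $T$. For $1\times1$ matrices, $1+st=\langle(1,s),(1,t)\rangle$. In general the coordinates are the minors.

For a real $d\times d$ matrix $S$ and sets $\alpha,\beta\subseteq[d]$ with $|\alpha|=|\beta|=k$, let $S[\alpha,\beta]$ be the submatrix with rows in $\alpha$ and columns in $\beta$. Its determinant is a \emph{minor of order $k$}; the unique minor of order $0$ is $\det S[\emptyset,\emptyset]=1$. We use two textbook identities. The Cauchy--Binet formula states that, for $d\times d$ matrices $S,T$ and $|\beta|=|\gamma|=k$,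
\begin{equation}\label{eq:cb}
\det (ST)[\beta,\gamma]=\sum_{|\alpha|=k}\det S[\beta,\alpha]\,\det T[\alpha,\gamma].
\end{equation}
The expansion in principal minors states that, for a $d\times d$ matrix $M$ and $x\in\mathbb R$,
\begin{equation}\label{eq:principal}
\det(I+xM)=\sum_{\beta\subseteq[d]}x^{|\beta|}\det M[\beta,\beta];
\end{equation}
it follows from multilinearity in the columns, taking the column of $xM$ for indices in $\beta$ and the column of $I$ for the others.

\begin{lemma}\label{lem:identity}
For real $d\times d$ matrices $S,T$ and $x\in\mathbb R$,
\[
\det(I+xS^TT)=\sum_{k=0}^{d}x^k\sum_{|\alpha|=|\beta|=k}\det S[\alpha,\beta]\,\det T[\alpha,\beta].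
\]
\end{lemma}

\begin{proof}
Apply \eqref{eq:principal} to $M=S^TT$. By \eqref{eq:cb}, $\det M[\beta,\beta]=\sum_{|\alpha|=|\beta|}\det S^T[\beta,\alpha]\det T[\alpha,\beta]$, and $S^T[\beta,\alpha]$ is the transpose of $S[\alpha,\beta]$.
\end{proof}

In invariant language, the minors of order $k$ are the entries of the matrix of the exterior power $\Lambda^kS$ in the standard basis of $\Lambda^k\mathbb R^d$, formula \eqref{eq:cb} says $\Lambda^k(ST)=\Lambda^kS\,\Lambda^kT$, and the inner sum in Lemma~\ref{lem:identity} is $\operatorname{tr}\Lambda^k(S^TT)$.

\begin{proposition}\label{prop:orth}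
Let $d\ge1$ and let $Q_1,\dots,Q_N$ be orthogonal $d\times d$ matrices.
\begin{itemize}
\item[(a)] If $-1$ is an eigenvalue of $Q_i^TQ_j$ for all $i\ne j$, then $N\le2^d$.
\item[(b)] If both $-1$ and $1$ are eigenvalues of $Q_i^TQ_j$ for all $i\ne j$, then $N\le 2^{d-1}$.
\end{itemize}
\end{proposition}

\begin{proof}
(a) Let $\Phi(S)$ be the vector of all minors of $S$, with coordinates indexed by the pairs $(\alpha,\beta)$ with $|\alpha|=|\beta|$. Lemma~\ref{lem:identity} with $x=1$ gives
\[
\langle\Phi(S),\Phi(T)\rangle=\det(I+S^TT).
\]
For $i\ne j$ the matrix $I+Q_i^TQ_j$ is singular by hypothesis, so $\Phi(Q_i)\perp\Phi(Q_j)$. Since $Q_i$ is orthogonal, $\|\Phi(Q_i)\|^2=\det(2I)=2^d$. The coordinate $(\emptyset,\emptyset)$ of each $\Phi(Q_i)$ equals $1$. Lemma~\ref{lem:bessel}, with $u$ the corresponding coordinate vector, gives $N\le 2^d$.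

(b) The new hypothesis makes the polynomial of Lemma~\ref{lem:identity} vanish at $x=-1$ as well, and we use this to discard half of the norm. Let $\Phi_0(S)$ be the vector of the minors of even order. Averaging the identity at $x=1$ and $x=-1$ cancels the odd orders:
\[
\langle\Phi_0(S),\Phi_0(T)\rangle=\tfrac12\bigl[\det(I+S^TT)+\det(I-S^TT)\bigr].
\]
For $S=Q_i$, $T=Q_j$ with $i\ne j$ both determinants vanish. For $S=T=Q_i$ the right side is $\frac12[2^d+0]=2^{d-1}$; here $d\ge 1$ is used, to have $\det(I-I)=0$. The order $0$ is even, so the coordinate equal to $1$ survives, and Lemma~\ref{lem:bessel} gives $N\le 2^{d-1}$.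
\end{proof}

\begin{remark}
Both bounds are attained for every $d$: take the $2^d$ diagonal matrices with entries $\pm1$ in (a), and the $2^{d-1}$ among them with first entry $1$ in (b). The dimension count alone would give $N\le\sum_k\binom dk^2=\binom{2d}{d}$ in (a), which is still exponential in $d$.
\end{remark}

\begin{remark}
The maps of Section~\ref{sec:small} are instances of $\Phi_0\circ\rho$. For $d=2$ the minors of even order of $Q$ are $1$ and $\det Q$. For $d=3$ they are $1$ and the nine minors of order $2$, which up to the fixed signs $(-1)^{i+j}$ are the entries of the cofactor matrix $\det(Q)\,(Q^{-1})^T=\det(Q)\,Q$.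
\end{remark}

\section{The eigenvalues $\pm1$ of a permutation}\label{sec:proof}

It remains to read the two eigenvalue conditions off the cycle structure.

\begin{lemma}\label{lem:eigen}
Let $n\ge 2$ and $\sigma\in S_n$.
\begin{itemize}
\item[(i)] $-1$ is an eigenvalue of $\rho(\sigma)$ if and only if $\sigma$ has an even cycle.
\item[(ii)] $1$ is an eigenvalue of $\rho(\sigma)$ if and only if $\sigma$ is not an $n$-cycle.
\end{itemize}
\end{lemma}

\begin{proof}
Since $(P_\sigma v)_{\sigma(i)}=v_i$, the equation $P_\sigma v=\pm v$ means $v_{\sigma(i)}=\pm v_i$ for all $i$.

(i) Let $(i_1\,i_2\,\cdots\,i_\ell)$ be a cycle with $\ell$ even and put $v=\sum_{t=1}^{\ell}(-1)^te_{i_t}$. The signs alternate all the way around the cycle, including the step from $i_\ell$ to $i_1$, so $P_\sigma v=-v$; and the coordinates of $v$ sum to $0$, so $v\in U$. Conversely, if $P_\sigma v=-v$ and $i$ lies on a cycle of odd length $\ell$, then $v_i=(-1)^{\ell}v_i$ forces $v_i=0$. So $v=0$ if all cycles are odd.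

(ii) The equation $P_\sigma v=v$ says that $v$ is constant on each cycle. If $\sigma$ has two different cycles, of lengths $\ell$ and $\ell'$, let $v$ equal $\ell'$ on the first, $-\ell$ on the second and $0$ elsewhere; then $v$ is a nonzero fixed vector in $U$. If $\sigma$ is an $n$-cycle, the fixed vectors are the multiples of $\mathbf 1$, and only $0$ lies in $U$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:even}]
Apply Proposition~\ref{prop:orth} to the matrices $\rho(g)$, $g\in A$, of size $d=n-1\ge1$. By \eqref{eq:rho}, $\rho(g)^T\rho(h)=\rho(g^{-1}h)$. Under hypothesis (a), this matrix has the eigenvalue $-1$ for $g\ne h$ by Lemma~\ref{lem:eigen}(i), so $|A|\le2^{d}=2^{n-1}$. Under hypothesis (b) it also has the eigenvalue $1$ by Lemma~\ref{lem:eigen}(ii), so $|A|\le 2^{d-1}=2^{n-2}$.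
\end{proof}

\begin{remark}
Proposition~\ref{prop:orth}(a), applied to the matrices $P_g$ themselves, already gives $RP(n)\le 2^n$. One factor $2$ is gained by removing the common fixed line $\mathbb R\mathbf 1$, and another by using a second fixed vector, which exists exactly when the quotient has at least two cycles. Lemma~\ref{lem:eigen} shows that the hypotheses of Theorem~\ref{thm:even} are equivalent to the eigenvalue conditions, so nothing is lost in the translation. Neither hypothesis can be dropped. The additional hypothesis of (b) alone is satisfied by the stabilizer of a point, which has $(n-1)!$ elements; and without it the bound $2^{n-2}$ fails for $n=2^k$ by Theorem~\ref{thm:sylow} below.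
\end{remark}

\section{Sharpness and the growth rate}\label{sec:sharp}

\begin{theorem}\label{thm:small}
We have $RP(3)=2$, $RP(4)=4$ and $RP(5)=8$; that is, $RP(n)=2^{n-2}$ for $n=3,4,5$. Moreover $L=\lim_{n\to\infty}RP(n)^{1/n}$ exists and equals $\sup_nRP(n)^{1/n}$. Hence $L$ is the least constant $C$ with $RP(n)\le C^n$ for all $n$, and
\[
8^{1/5}\le L\le 2 .
\]
\end{theorem}

\begin{proof}
The upper bounds on $RP(3),RP(4),RP(5)$ are Theorem~\ref{thm:korner}. For the lower bounds we exhibit families whose quotients have a $2$-cycle.

For $n=3$ take $123$ and $213$. For $n=4$ take the Klein four-group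
\[
V=\{\mathrm{id},\ (1\,2)(3\,4),\ (1\,3)(2\,4),\ (1\,4)(2\,3)\},
\]
whose words are $1234$, $2143$, $3412$, $4321$. Its quotients are its non-identity elements, and each has two $2$-cycles.

For $n=5$ this spare $2$-cycle lets us double the family using one new letter. Regard $V$ as a subgroup of $S_5$ fixing $5$, let $\tau=(3\,5)$, and let $A=V\cup\tau V$. As $\tau\notin V$, the two cosets are disjoint and $|A|=8$. Multiplying by $\tau$ on the left exchanges the letters $3$ and $5$, so the words are
\[
12345,\ 21435,\ 34125,\ 43215;\qquad 12543,\ 21453,\ 54123,\ 45213 .
\]
Let $v,w\in V$. Two elements of the same coset have quotient $v^{-1}w=(\tau v)^{-1}(\tau w)$ with $v\ne w$, a double transposition. For elements of different cosets it suffices to consider $v^{-1}\tau w$, since a permutation and its inverse have the same cycle lengths. This element is conjugate, by $v$, to $\tau y$ with $y=wv^{-1}\in V$. If $y=\mathrm{id}$, then $\tau y=(3\,5)$. Otherwise $y=(3\,a)(b\,c)$ with $\{a,b,c\}=\{1,2,4\}$; as $\tau$ fixes $b$ and $c$, the product $\tau y$ still exchanges $b$ and $c$. In both cases there is a $2$-cycle, so $RP(5)\ge 8$.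

For the limit, take a family of $RP(a)$ pairwise reversing words on the letters $1,\dots,a$ and a family of $RP(b)$ such words on the letters $a+1,\dots,a+b$, and form all concatenations. Two different concatenations differ in the first block or in the second, and are reversing within that block. Hence $RP(a+b)\ge RP(a)RP(b)$. Fekete's lemma states that a real sequence with $x_{a+b}\ge x_a+x_b$ for all $a,b\ge1$ satisfies $\lim x_n/n=\sup x_n/n$. With $x_n=\log RP(n)$ this gives $L=\sup_n RP(n)^{1/n}$, and $RP(n)\le C^n$ holds for all $n$ exactly when $C$ is at least this supremum. Finally $L\ge RP(5)^{1/5}=8^{1/5}$, and $L\le 2$ by Theorem~\ref{thm:korner}.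
\end{proof}

The bound $8^{1/5}=2^{3/5}$ improves on the rate $2^{1/2}$ of the construction in Section~\ref{sec:intro}. No subgroup attains $RP(5)=8$: a subgroup of order $8$ of $S_5$ is a Sylow $2$-subgroup, hence conjugate to the symmetry group of a square, and it contains a $4$-cycle, which has no $2$-cycle. When all even cycles are allowed this obstacle disappears, and groups are extremal.

\begin{theorem}\label{thm:sylow}
Let $E(n)$ be the maximum size of $A\subseteq S_n$ such that $g^{-1}h$ has an even cycle for all distinct $g,h\in A$. Then $E(n)\le2^{n-1}$ for all $n\ge 2$, with equality if $n=2^k$, $k\ge1$. For odd $n\ge3$, $E(n)\le 2^{n-2}$, with equality if $n=2^k+1$, $k\ge 1$.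

Consequently, for each even $\ell$, the maximum number of permutations of $[n]$ whose pairwise quotients all contain an $\ell$-cycle is at most $2^{n-2}$ if $\ell<n$, and at most $2^{n-1}$ if $\ell=n$.
\end{theorem}

\begin{proof}
The bound $2^{n-1}$, for $E(n)$ and for $\ell=n$, is Theorem~\ref{thm:even}(a). A permutation of $[n]$ with a cycle of length less than $n$ is not an $n$-cycle. This covers permutations with an $\ell$-cycle for $\ell<n$, and permutations with an even cycle when $n$ is odd; in these cases Theorem~\ref{thm:even}(b) gives $2^{n-2}$.

Let $n=2^k$. The sum in \eqref{eq:legendre} is $2^{k-1}+\dots+2+1=n-1$, so by Sylow's theorem $S_n$ has a subgroup $A$ of order $2^{n-1}$. A quotient of $A$ is a non-identity element whose order divides $|A|$. The order of a permutation is the least common multiple of its cycle lengths, so all cycle lengths are powers of $2$ and at least one exceeds $1$; that cycle is even. Thus $E(2^k)=2^{n-1}$. For $n=2^k+1$, let the group just constructed for $2^k$ act on $[n]$ fixing the last point. Its order is $2^{2^k-1}=2^{n-2}$, and its quotients keep their even cycles.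
\end{proof}

In particular, the bound in Theorem~\ref{thm:even}(a) is attained for $n=2^k$, and the bound in (b) for $n=2^k+1$.

\section{Perfect matchings of the complete graph}\label{sec:match}

A permutation is a perfect matching between positions and letters, and two permutations are reversing exactly when the union of their matchings contains a $4$-cycle $i,a,j,b$. It is natural to ask the same question for perfect matchings of the complete graph $K_{2m}$. There is now no bipartition common to all matchings; an averaging argument finds one that serves a large share of them.

\begin{theorem}\label{thm:match}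
Let $m\ge 2$ and let $\mathcal F$ be a family of perfect matchings of $K_{2m}$ such that the union of any two distinct members has a component that is a cycle of length divisible by $4$. Then $|\mathcal F|\le\frac12\binom{2m}{m}$. If $m\ge 3$ and the union of any two distinct members contains a $C_4$, then $|\mathcal F|\le\frac14\binom{2m}m<4^{m-1}$. The first bound is attained for $m=2$.
\end{theorem}

\begin{proof}
Say that an $m$-set $X$ of vertices \emph{splits} a perfect matching $M$ if it contains exactly one endpoint of each edge of $M$. Each $M$ is split by exactly $2^m$ of the $\binom{2m}{m}$ sets of size $m$. Counting the pairs $(X,M)$ with $M\in\mathcal F$ split by $X$, we find an $X$ such that the subfamily $\mathcal F_X$ of members split by $X$ satisfies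
\begin{equation}\label{eq:average}
|\mathcal F_X|\ \ge\ |\mathcal F|\,2^m\Big/\binom{2m}{m}.
\end{equation}
Let $Y$ be the complement of $X$. Each $M\in\mathcal F_X$ defines a bijection $f_M\colon X\to Y$ sending a vertex to its partner, and $f_M$ determines $M$. Number the vertices of $X$ and those of $Y$ by $[m]$. Then the $f_M$ become distinct elements of $S_m$, and the quotient of $f_M$ and $f_{M'}$ is the permutation $\sigma=f_M^{-1}f_{M'}$ of $X$.

We match the cycles of $\sigma$ with the components of $M\cup M'$. From $x\in X$, the edge of $M'$ leads to $f_{M'}(x)$, and from there the edge of $M$ leads to $\sigma(x)$. Let $c\subseteq X$ be the set of points of a cycle of $\sigma$, with $|c|=\ell$. Then $f_M(c)=f_M(\sigma(c))=f_{M'}(c)$, so no edge of $M\cup M'$ leaves the set $c\cup f_{M'}(c)$, and the walk just described visits all its $2\ell$ vertices. Hence this set is a component, and every component arises in this way because it meets $X$. If $\ell=1$, the component is an edge common to $M$ and $M'$. If $\ell\ge2$, then $f_M(x)\ne f_{M'}(x)$ for $x\in c$, so every vertex has degree $2$ and the component is a cycle of length $2\ell$.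

Under the first hypothesis, $\sigma$ has a cycle of length $\ell$ with $4\mid 2\ell$, that is, an even cycle. Theorem~\ref{thm:even}(a) gives $|\mathcal F_X|\le 2^{m-1}$, and \eqref{eq:average} gives $|\mathcal F|\le\frac12\binom{2m}m$. Under the second hypothesis, the $C_4$ is a whole component, since $M\cup M'$ has maximum degree at most $2$; so $\sigma$ has a $2$-cycle. For $m\ge3$, Lemma~\ref{lem:quotient} and Theorem~\ref{thm:korner} give $|\mathcal F_X|\le2^{m-2}$, hence $|\mathcal F|\le\frac14\binom{2m}{m}$. Also $\binom{2m}m<\sum_j\binom{2m}j=4^m$.

For $m=2$, any two of the three perfect matchings of $K_4$ are disjoint and form a $C_4$, and $3=\frac12\binom42$.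
\end{proof}

The last example also shows that the second bound needs $m\ge 3$, since $3>\frac14\binom42$; this reflects the value $RP(2)=2>2^{0}$.

\begin{thebibliography}{9}
\bibitem{HS}
Gergely Harcos, Daniel Solt\'esz,
\emph{New bounds on even cycle creating Hamiltonian paths using expander graphs},
arXiv:1904.04601 (2019).
\end{thebibliography}
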